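# A $q$-variation bound forces the UMD property in Banach lattices

## Banach lattices, averages and variation

Throughout, $X$ is a Banach lattice, $1<p<\infty$, and $L^p(\mathbb R;X)$ is the usual Bochner space. Functions on $[0,1)$ are extended by $0$ to $\mathbb R$.

**Krivine's functional calculus.** Let $\mathcal H_n$ be the vector lattice of continuous, positively homogeneous functions $h:\mathbb R^n\to\mathbb R$ (so $h(sv)=s\,h(v)$ for $s\ge0$). For $x_1,\dots,x_n$ in a real Banach lattice $X$ there is a unique lattice homomorphism $\mathcal H_n\to X$ that sends the $i$-th coordinate function to $x_i$. The image of $h$ is written $h(x_1,\dots,x_n)$. This gives a meaning to $\big(\sum_i|x_i|^q\big)^{1/q}\in X$. The map is order preserving. By uniqueness it commutes with lattice homomorphisms: if $\Phi:Y\to X$ is one, then $h(\Phi y_1,\dots,\Phi y_n)=\Phi\big(h(y_1,\dots,y_n)\big)$, because both sides are lattice homomorphisms in $h$ with the same values on coordinate functions.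

*Example.* In $X=L^r(\Omega,\nu)$ the expression $\big(\sum_i|x_i|^q\big)^{1/q}$ is computed pointwise in $\omega$. In $\mathbb R^N$ with a lattice norm it is computed coordinate by coordinate.

**Disjoint elements.** Positive elements $e,e'$ are disjoint if $e\wedge e'=0$. If $e_1,\dots,e_N$ are nonzero, positive and pairwise disjoint, then $|\sum_jc_je_j|=\sum_j|c_j|e_j$, so $(c_j)\mapsto\sum_jc_je_j$ is an injective lattice homomorphism $\mathbb R^N\to X$. Hence Krivine's calculus acts coordinatewise on $\operatorname{span}\{e_j\}$. For scalar functions $g=(g_j)_{j\le N}$ on $\mathbb R$ we write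
$$\|g\|_*=\Big\|\sum_{j}g_je_j\Big\|_{L^p(\mathbb R;X)}.\tag{1}$$
This depends only on $(|g_j|)_j$ and is monotone in it.

*Example.* In $\ell^r_N$ with $e_j$ the unit vectors, $\|g\|_*^p=\int_{\mathbb R}\big(\sum_j|g_j(x)|^r\big)^{p/r}dx$.

**Averages and $q$-variation.** For locally integrable $f:\mathbb R\to X$ and $t>0$ let
$$A_tf(x)=\frac1{2t}\int_{x-t}^{x+t}f(y)\,dy,\qquad \Delta_k=A_{2^{1-k}}-A_{2^{-k}}\quad(k\in\mathbb Z).$$
Since $A_t$ is convolution with a probability density, $\|A_tf\|_{L^p(\mathbb R;X)}\le\|f\|_{L^p(\mathbb R;X)}$. For $1<q<\infty$ and finite $J\subset(0,\infty)$,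
$$\mathcal V_{q,J}(A)f(x)=\sup_{\{t_i\}\subset J}\Big(\sum_i|A_{t_i}f(x)-A_{t_{i+1}}f(x)|^q\Big)^{1/q},$$
the supremum being over all decreasing sequences in $J$, in the lattice sense. The $q$-variation is *uniformly $L^p(X)$-bounded* if $\sup_J\|\mathcal V_{q,J}(A)f\|_{L^p(\mathbb R;X)}\le C\|f\|_{L^p(\mathbb R;X)}$ with $C$ independent of $f$.

*Example.* For $X=\mathbb R$, $f=\mathbf 1_{[0,1)}$, $x=0$ we have $A_tf(0)=\frac12$ for $t\le1$ and $A_tf(0)=\frac1{2t}$ for $t\ge1$. These values decrease in $t$, so a sum of $q$-th powers of increments is at most the $q$-th power of the total increment, and $\mathcal V_{q,J}(A)f(0)=|A_{\max J}f(0)-A_{\min J}f(0)|\le\frac12$.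

**Hardy–Littlewood property.** $X$ has it if, for some $1<p<\infty$, the operators $\mathcal M_Jf=\sup_{t\in J}|A_tf|$ are bounded on $L^p(\mathbb R;X)$ uniformly in finite $J$.

*Example.* $\ell^\infty_N$ has it with a constant independent of $N$: each coordinate of $\mathcal M_Jf(x)$ is at most the scalar Hardy–Littlewood maximal function of $\|f(\cdot)\|_\infty$ at $x$, and that function is bounded in $L^p$.

## UMD, order completeness and sparse families

**UMD.** $X$ is UMD if for some $p\in(1,\infty)$ (equivalently, for all) there is $\beta<\infty$ such that $\|\sum_k\varepsilon_kd_k\|_{L^p(X)}\le\beta\|\sum_kd_k\|_{L^p(X)}$ for all finite $X$-valued $L^p$ martingale difference sequences $(d_k)$ and all signs $\varepsilon_k=\pm1$.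

*Example.* $\mathbb R$ is UMD: for $p=2$ the $d_k$ are orthogonal and $\beta=1$.

**Dyadic intervals and Paley–Walsh martingales.** $\mathcal D_k$ is the set of intervals $[i2^{-k},(i+1)2^{-k})\subset[0,1)$ (level $k$). A *dyadic interval* is an element of some $\mathcal D_k$, $k\ge0$. $E_k$ is the conditional expectation onto $\mathcal D_k$, and $\langle g\rangle_Q$ is the mean of $g$ over $Q$. For $f:[0,1)\to X$ constant on the intervals of $\mathcal D_n$ and signs $\eta_0,\dots,\eta_n$ put
$$Tf=\eta_0E_0f+\sum_{k=1}^n\eta_k(E_k-E_{k-1})f.\tag{2}$$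
We use the classical reduction of Maurey (see also Burkholder, and Hytönen–van Neerven–Veraar–Weis, *Analysis in Banach Spaces I*, Chapter 4): *$X$ is UMD if, for some $p\in(1,\infty)$ and some $\beta<\infty$, $\|Tf\|_{L^p([0,1);X)}\le\beta\|f\|_{L^p([0,1);X)}$ for all $n$, all signs $\eta_0,\dots,\eta_n$, and all $f$ constant on the intervals of $\mathcal D_n$.*

*Example: $\ell^1$ is not UMD.* Index the unit vectors of $\ell^1_{2^n}$ by $P\in\mathcal D_n$, and let $f=\sum_P\mathbf 1_Pe_P$, so $\|f(x)\|=1$ for all $x\in[0,1)$. Take $\eta_k=(-1)^k$. Fix $x$, and let $P$ be such that the smallest dyadic interval containing both $x$ and $P$ has level $l<n$. There are $2^{n-l-1}$ such $P$. For $k\le l$ the $P$-coordinate of $E_kf(x)$ is $2^{k-n}$, and for $k>l$ it is $0$. So the $P$-coordinate of $Tf(x)$ is $2^{-n}(s_l-\eta_{l+1}2^l)$ with $s_l=\eta_0+\sum_{k=1}^l\eta_k2^{k-1}$. Since $|s_{l-1}|\le2^{l-1}$, the number $s_l$ is $0$ or has the sign $\eta_l=-\eta_{l+1}$. So the coordinate has modulus at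 least $2^{l-n}$, and the $P$ belonging to $l$ contribute at least $\frac12$ to the $\ell^1$ norm. Hence $\|Tf(x)\|\ge n/2$, and $\beta\ge n/2$.

**Dedekind completeness.** $X$ is Dedekind complete if every nonempty set with an upper bound has a supremum.

*Example.* $L^r$ with $1\le r<\infty$ is Dedekind complete. $C[0,1]$ is not. Let $f_k(x)=\min\big(1,k(\tfrac12-x)^+\big)$. A continuous upper bound $g$ of $\{f_k\}$ satisfies $g(\frac12)\ge1$, so $g>\frac12$ on some interval $(\frac12,\frac12+\epsilon)$. There all $f_k$ vanish, so subtracting a small bump from $g$ gives a smaller upper bound. No upper bound is least.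

We use a standard theorem (see Meyer-Nieberg, *Banach Lattices*, Section 2.4, or Aliprantis–Burkinshaw, *Positive Operators*, Chapter 4): *if every order bounded disjoint sequence of positive elements of a Banach lattice is norm null, then the norm is order continuous and the lattice is Dedekind complete.* In $\ell^\infty$ the hypothesis fails: the unit vectors are disjoint, lie below $(1,1,\dots)$ and have norm $1$.

**Components and Freudenthal's theorem.** For $u\ge0$, a component of $u$ is an element $v$ with $v\wedge(u-v)=0$. The components form a Boolean algebra under $\wedge$, $\vee$ and $v\mapsto u-v$, in which the join of finitely many disjoint elements is their sum. Freudenthal's spectral theorem: if $X$ is Dedekind complete, $|x|\le u$ and $\delta>0$, there are pairwise disjoint components $p_1,\dots,p_r$ of $u$ with $\sum_sp_s=u$ and some $x'\in\operatorname{span}\{p_s\}$ with $|x-x'|\le\delta u$.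

*Example.* In $L^r([0,1])$ with $u=\mathbf 1$, the components are the indicators of measurable sets. For $|x|\le1$ one cuts $[-1,1]$ into pieces of length at most $\delta$ and rounds $x$ on the preimages.

**½-sparse family of order $n$.** A set $S$ of dyadic intervals of levels $\le n$ together with pairwise disjoint measurable sets $F_Q\subset Q$ ($Q\in S$) with $|F_Q|\ge\frac12|Q|$.

*Example.* For $P\in\mathcal D_n$ let
$$S_P=\{Q\text{ dyadic}:Q\supseteq P\},\qquad F_{Q,P}=\text{the half of }Q\text{ not containing }P\ (Q\ne P),\qquad F_{P,P}=P.\tag{3}$$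
If $Q_0\supsetneq\dots\supsetneq Q_n=P$ are the members, then $F_{Q_k,P}=Q_k\setminus Q_{k+1}$ for $k<n$. So this is a ½-sparse family of order $n$ with $n+1$ intervals over every point of $P$. By contrast, $\mathcal D_0\cup\mathcal D_1\cup\mathcal D_2$ is not ½-sparse: the $F_Q$ would have total measure at least $\frac32$ inside $[0,1)$.

## Does a $q$-variation bound force UMD?

The problem is posed in Guixiang Hong, "Banach lattice-valued $q$-variation and convexity", arXiv:1410.1575 (2014). Two facts are known.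

(i) If $X$ is a UMD Banach lattice, then for every $1<p<\infty$ and $2<q<\infty$ the $q$-variation is uniformly $L^p(X)$-bounded.

(ii) The Hardy–Littlewood property does not suffice: $L^\infty(\mathbb R)$ has it, but for every $2<q<\infty$ and $1<p<\infty$ the operators $\mathcal V_{q,J}(A)$ are not uniformly bounded on $L^p(\mathbb R;L^\infty(\mathbb R))$.

So UMD is enough for variation. Is it necessary? If, for some $p$, the $q$-variation is uniformly $L^p(X)$-bounded for every $2<q<\infty$, must $X$ be UMD? The answer is yes. One $p$ and one $q$ suffice, and only the scales $t=2^k$ are needed.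

**Theorem 1.** Let $X$ be a Banach lattice, $1<p<\infty$, $1<q<\infty$, $C\ge0$. Assume that for all $f\in L^p(\mathbb R;X)$ and all finite $J\subset\{2^k:k\in\mathbb Z\}$, $E\subset\mathbb Z$:

* (H1) $\big\|\sup_{t\in J}|A_tf|\big\|_{L^p(\mathbb R;X)}\le(1+C)\|f\|_{L^p(\mathbb R;X)}$;
* (H2) $\big\|\big(\sum_{k\in E}|\Delta_kf|^q\big)^{1/q}\big\|_{L^p(\mathbb R;X)}\le C\|f\|_{L^p(\mathbb R;X)}$.

Then $X$ is UMD. More precisely (real case), all $\pm1$-transforms of $X$-valued Paley–Walsh martingales are bounded in $L^p$ by $c_q\,C^m(1+C)$, where $m=\lfloor q\rfloor+1$ and $c_q$ depends only on $q$.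

**Corollary 2.** For a Banach lattice $X$ the following are equivalent:

* (a) $X$ is UMD;
* (b) for every $1<p<\infty$ and every $2<q<\infty$ the $q$-variation is uniformly $L^p(X)$-bounded;
* (c) for some $1<p<\infty$ and some $2<q<\infty$, $\sup_J\|\mathcal V_{q,J}(A)\|_{L^p(X)\to L^p(X)}<\infty$, the supremum being over finite $J\subset\{2^k:k\in\mathbb Z\}$.

*Proof of Corollary 2 from Theorem 1.* (a)⇒(b) is fact (i), and (b)⇒(c) is trivial. For (c)⇒(a), let $C$ be the supremum in (c).

For (H2), let $E\neq\emptyset$ be finite, let $E'\supseteq E$ be the integer interval spanned by $E$, and let $J=\{2^{1-k},2^{-k}:k\in E'\}$. Listing $J$ in decreasing order, the differences of consecutive averages are exactly the $\Delta_kf$, $k\in E'$. So $\big(\sum_{k\in E}|\Delta_kf|^q\big)^{1/q}\le\mathcal V_{q,J}(A)f$.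

For (H1), fix $t_0\in J$. The two-term sequence formed by $t$ and $t_0$ shows $|A_tf-A_{t_0}f|\le\mathcal V_{q,J}(A)f$, so $\sup_{t\in J}|A_tf|\le|A_{t_0}f|+\mathcal V_{q,J}(A)f$, whose norm is at most $(1+C)\|f\|$. $\square$

The hypothesis of the problem implies (c), so it remains to prove Theorem 1.

## Two extreme lattices by hand: $\ell^1$ and $\ell^\infty$

**$\ell^1$ violates (H1).** Take again $f=\sum_{P\in\mathcal D_n}\mathbf 1_Pe_P$ in $\ell^1_{2^n}$, so $\|f\|_{L^p}=1$. If $x$ and $P$ lie in a common dyadic interval of level $k$, then $P\subset(x-2^{-k},x+2^{-k})$ and $A_{2^{-k}}\mathbf 1_P(x)=\frac12\,2^{k-n}$. For each $k<n$ there are $2^{n-k-1}$ intervals $P$ whose smallest common dyadic interval with $x$ has level $k$. Together they contribute at least $\frac14$ to the $\ell^1$ norm of $\sup_{0\le k\le n}A_{2^{-k}}f(x)$, and the $P$ containing $x$ contributes at least $\frac12$. So (H1) would give $1+C\ge\frac n4+\frac12$ for every $n$.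

**$\ell^\infty$ violates the variation bound.** The hand computation is cleanest for the martingale averages $E_k$. In $\ell^\infty_{2^n}$, indexed by $P\in\mathcal D_n$, let the $P$-coordinate be
$$f_P=\sum_{k=0}^n(-1)^k\mathbf 1_{F_{Q_k,P}},$$
with the chain and the sets of (3). Then $|f_P|=1$ on $[0,1)$, so $\|f(x)\|=1$. Write $\langle f_P\rangle_{Q_k}=(-1)^kb_{n-k}$. Halving $Q_k$ into $F_{Q_k,P}$ and $Q_{k+1}$ gives $b_0=1$ and $b_r=\frac12-\frac12b_{r-1}$, so $0\le b_r\le1$. For $x\in P$ and $1\le k\le n$, with $r=n-k$,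
$$|(E_k-E_{k-1})f_P(x)|=b_r+b_{r+1}=\tfrac12+\tfrac12b_r\ge\tfrac12 .$$
Hence $\big\|\big(\sum_{k=1}^n|(E_k-E_{k-1})f(x)|^q\big)^{1/q}\big\|_\infty\ge\frac12n^{1/q}$ for every $x\in[0,1)$. The sets $F_Q$ of a sparse family are the room in which $f$ can be made to oscillate at every scale while $|f|$ stays bounded. This will be the use of (H2).

## Sum versus supremum: where duality stops

A scalar martingale transform is dominated by a sparse sum: $|Tf|\le c_1\sum_{Q\in S}\langle|f|\rangle_Q\mathbf 1_Q$ for a ½-sparse $S$ depending on $f$ (Lemma 3 below). Apply this to each coordinate of $f=\sum_jf_je_j$, and put $\alpha_{Q,j}=\langle|f_j|\rangle_Q$. Hypothesis (H1) controls $\sup_Q\alpha_{Q,j}\mathbf 1_Q$. So what is needed is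
$$\Big\|\Big(\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_*\le C'\Big\|\Big(\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_* .\tag{4}$$

**Duality.** For $X=\mathbb R^N$ with a lattice norm, test the left side against $g=(g_j)\ge0$ in the unit ball of $L^{p'}(X^*)$, $\frac1p+\frac1{p'}=1$:
$$\sum_j\int\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Qg_j=\sum_j\sum_{Q\in S_j}\alpha_{Q,j}\langle g_j\rangle_Q|Q|\le2\sum_j\int\Big(\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)\Big(\sup_{Q}\langle g_j\rangle_Q\mathbf 1_Q\Big),$$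
because $|Q|\le2|F_{Q,j}|$ and the $F_{Q,j}$ are disjoint. To conclude one needs a maximal inequality on $X^*$, and the hypotheses say nothing about $X^*$. The loss is real. $\ell^\infty_N$ satisfies (H1) uniformly in $N$, but for $N=2^n$, the families (3) and $\alpha\equiv1$, the two norms in (4) are $n+1$ and $1$. So (4) does not follow from (H1), and (H2) must enter.

**(H2) directly.** The oscillation trick will turn (H2) into an inequality like (4) with $\big(\sum_Q\alpha_{Q,j}^q\mathbf 1_Q\big)^{1/q}$ in place of the sum. Over a chain of $M$ intervals with $\alpha=1$ this captures $M^{1/q}$, where $M$ is wanted. The exponent is wrong, for every $q>1$.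

**Iteration.** The inequality so obtained holds for *arbitrary* coefficients on a given sparse family. Its output, a partial $\ell^q$ sum along a chain, can be read as a new coefficient on the same family. So we feed the output back in. With $a_h=1$ on a chain of length $M$, the $m$-th output is $\binom{M+m-1}{m}^{1/q}\ge M^{m/q}/(m!)^{1/q}$, which reaches order $M$ once $m\ge q$. For general coefficients $m=\lfloor q\rfloor+1$ passes suffice.

## An $\ell^q$ inequality on sparse families

**Reduction to real $X$.** This step lets us work with real scalars. Let $X$ be the complexification of a real Banach lattice $X_{\mathbb R}$. Since $A_t$ preserves $X_{\mathbb R}$-valued functions, (H1) and (H2) hold for $X_{\mathbb R}$. If $X_{\mathbb R}$ is UMD with constant $\beta$ and $d_k=a_k+ib_k$ is an $X$-valued martingale difference sequence, then $(a_k)$ and $(b_k)$ are $X_{\mathbb R}$-valued ones. From $|\operatorname{Re}z|,|\operatorname{Im}z|\le|z|$ we get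
$$\Big\|\sum\varepsilon_kd_k\Big\|\le\beta\Big\|\sum a_k\Big\|+\beta\Big\|\sum b_k\Big\|\le2\beta\Big\|\sum d_k\Big\|.$$
So $X$ is UMD. From now on $X$ is real and $X\ne\{0\}$.

**Lemma 1.** Assume (H2). Let $e_1,\dots,e_N\in X$ be nonzero, positive and pairwise disjoint. For each $j$ let $S_j$, with sets $F_{Q,j}$, be a ½-sparse family of order $n$, and let $\alpha_{Q,j}\ge0$ for $Q\in S_j$. Then, with $K=8C$,
$$\Big\|\Big(\big(\sum_{Q\in S_j}\alpha_{Q,j}^q\mathbf 1_Q\big)^{1/q}\Big)_j\Big\|_*\le K\Big\|\Big(\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_{F_{Q,j}}\Big)_j\Big\|_*\le K\Big\|\Big(\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_*.\tag{5}$$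

In the $\ell^\infty$ example we chose signs by hand, but $A_t$ averages over neighboring intervals too. Random signs remove their influence.

*Proof.* **The second inequality.** For fixed $j$ the sets $F_{Q,j}\subset Q$ are disjoint, so $\sum_Q\alpha_{Q,j}\mathbf 1_{F_{Q,j}}\le\sup_Q\alpha_{Q,j}\mathbf 1_Q$ pointwise.

**A function oscillating at each $Q$.** We build $f_\varepsilon$ with modulus independent of $\varepsilon$. Let $(\varepsilon_Q)$ be independent random signs, indexed by the dyadic intervals of levels $\le n$, and put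
$$f_{\varepsilon,j}=\sum_{Q\in S_j}\varepsilon_Q\alpha_{Q,j}\mathbf 1_{F_{Q,j}},\qquad|f_{\varepsilon,j}|=\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_{F_{Q,j}} .$$

**$\Delta_k$ sees $\varepsilon_Q$.** We bound $\mathbb E|\Delta_kf_{\varepsilon,j}(x)|$ from below. Fix $j$ and $x\in Q\in S_j$ with $|Q|=2^{-k}$. Both $(x-2^{-k},x+2^{-k})$ and $(x-2^{1-k},x+2^{1-k})$ contain $Q$, hence $F_{Q,j}$. So the coefficient of $\varepsilon_Q$ in $\Delta_kf_{\varepsilon,j}(x)=A_{2^{1-k}}f_{\varepsilon,j}(x)-A_{2^{-k}}f_{\varepsilon,j}(x)$ is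
$$\alpha_{Q,j}|F_{Q,j}|\Big(\frac1{4|Q|}-\frac1{2|Q|}\Big),$$
of modulus $\alpha_{Q,j}|F_{Q,j}|/(4|Q|)\ge\alpha_{Q,j}/8$. The rest of $\Delta_kf_{\varepsilon,j}(x)$ does not involve $\varepsilon_Q$, so multiplying it by $\varepsilon_Q$ gives mean $0$, and
$$\mathbb E|\Delta_kf_{\varepsilon,j}(x)|\ge|\mathbb E\,\varepsilon_Q\Delta_kf_{\varepsilon,j}(x)|\ge\alpha_{Q,j}/8.$$

**Summing over scales.** For each level $k$ at most one $Q\in S_j$ of level $k$ contains $x$. Since $\|\mathbb Ev\|_{\ell^q}\le\mathbb E\|v\|_{\ell^q}$, for all $x$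
$$\mathbb E\Big(\sum_{k=0}^n|\Delta_kf_{\varepsilon,j}(x)|^q\Big)^{1/q}\ge\Big(\sum_{k=0}^n\big(\mathbb E|\Delta_kf_{\varepsilon,j}(x)|\big)^q\Big)^{1/q}\ge\frac18\Big(\sum_{Q\in S_j}\alpha_{Q,j}^q\mathbf 1_Q(x)\Big)^{1/q}.$$

**Using (H2).** Take $\|\cdot\|_*$ of both ends. By monotonicity and the triangle inequality for the finite average $\mathbb E$, the left side of (5) is at most $8\,\mathbb E\big\|\big((\sum_{k=0}^n|\Delta_kf_{\varepsilon,j}|^q)^{1/q}\big)_j\big\|_*$. Krivine's calculus is coordinatewise on $\operatorname{span}\{e_j\}$. So (H2) with $E=\{0,\dots,n\}$, applied to $\sum_jf_{\varepsilon,j}e_j$ for each choice of signs, bounds this by $8C\,\mathbb E\|(f_{\varepsilon,j})_j\|_*$. The norm $\|(f_{\varepsilon,j})_j\|_*$ does not depend on $\varepsilon$ and equals the middle norm of (5). $\square$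

## From $\ell^q$ to $\ell^1$: iterating along chains

**Lemma 2.** In the setting of Lemma 1, with $m=\lfloor q\rfloor+1$,
$$\Big\|\Big(\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_*\le B_qK^m\Big\|\Big(\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_*,\qquad B_q=\Big(\sum_{u\ge0}\tbinom{u+m-1}{m-1}^{-1/(q-1)}\Big)^{1-1/q}<\infty.\tag{6}$$

*Proof.* **$B_q$ is finite.** We have $\binom{u+m-1}{m-1}=\prod_{i=1}^{m-1}\frac{u+i}i\ge\frac{(u+1)^{m-1}}{(m-1)!}$, so the series is dominated by a multiple of $\sum_u(u+1)^{-(m-1)/(q-1)}$. It converges because $(m-1)/(q-1)=\lfloor q\rfloor/(q-1)>1$.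

**Feeding the output back.** We iterate (5) on the same families. Put $\alpha^{(0)}=\alpha$ and
$$\alpha^{(l+1)}_{Q,j}=\Big(\sum_{Q'\in S_j,\ Q'\supseteq Q}\big(\alpha^{(l)}_{Q',j}\big)^q\Big)^{1/q}.$$
The intervals of $S_j$ containing a point $x$ form a finite chain, and $\alpha^{(l+1)}_{Q,j}$ does not decrease as $Q$ shrinks along it. So the supremum is attained at the smallest interval of the chain, where all intervals of the chain are summed:
$$\sup_{Q\in S_j}\alpha^{(l+1)}_{Q,j}\mathbf 1_Q(x)=\Big(\sum_{Q\in S_j}\big(\alpha^{(l)}_{Q,j}\big)^q\mathbf 1_Q(x)\Big)^{1/q}$$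
(both sides are $0$ if the chain is empty). By Lemma 1 applied to $\alpha^{(l)}$, $\|(\sup_Q\alpha^{(l+1)}_{Q,j}\mathbf 1_Q)_j\|_*\le K\|(\sup_Q\alpha^{(l)}_{Q,j}\mathbf 1_Q)_j\|_*$. After $m$ passes,
$$\big\|(\sup_Q\alpha^{(m)}_{Q,j}\mathbf 1_Q)_j\big\|_*\le K^m\big\|(\sup_Q\alpha_{Q,j}\mathbf 1_Q)_j\big\|_*.\tag{7}$$

**What $m$ passes compute.** Fix $j,x$. Let $Q_1\supsetneq\dots\supsetneq Q_M$ be the intervals of $S_j$ containing $x$, and $a_h=\alpha_{Q_h,j}$. Along the chain, $(\alpha^{(l+1)})^q$ is the sequence of partial sums of $(\alpha^{(l)})^q$. So $(\alpha^{(m)})^q$ is the $m$-fold iterated partial sum of $(a_h^q)$. After one pass $a_h^q$ enters the $M$-th term with coefficient $1=\binom{M-h}{0}$. Since $\sum_{v=0}^{u}\binom{v+l-1}{l-1}=\binom{u+l}{l}$, after $m$ passes the coefficient is $\binom{M-h+m-1}{m-1}$: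
$$\sup_Q\alpha^{(m)}_{Q,j}\mathbf 1_Q(x)=\Big(\sum_{h=1}^Mw_ha_h^q\Big)^{1/q},\qquad w_h=\tbinom{M-h+m-1}{m-1}.$$

**Hölder.** The growing weights turn $\ell^q$ into $\ell^1$. With $q'=q/(q-1)$, so that $q'/q=1/(q-1)$ and $1/q'=1-1/q$,
$$\sum_ha_h=\sum_hw_h^{-1/q}\,w_h^{1/q}a_h\le\Big(\sum_hw_h^{-1/(q-1)}\Big)^{1-1/q}\Big(\sum_hw_ha_h^q\Big)^{1/q}\le B_q\Big(\sum_hw_ha_h^q\Big)^{1/q}.$$
So $\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\le B_q\sup_Q\alpha^{(m)}_{Q,j}\mathbf 1_Q$ pointwise. With monotonicity and (7) this gives (6). $\square$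

*Remark.* For integer $q$ this pointwise step fails with $m=q$. Then $w_h\le(M-h+1)^{q-1}$, so $L=\sum_hw_h^{-1/(q-1)}\ge\sum_{u=1}^M\frac1u$. The choice $a_h=w_h^{-1/(q-1)}$ gives $\sum_ha_h=L$ and $\sum_hw_ha_h^q=L$, so the ratio of the two sides is $L^{1-1/q}\to\infty$ as $M\to\infty$.

## Dedekind completeness of $X$

Lemmas 1 and 2 live on spans of disjoint elements. To reach general vectors we shall use Freudenthal's theorem, so we show here that (H2) makes $X$ Dedekind complete. By the theorem recalled above, it is enough that order bounded disjoint sequences of positive elements are norm null.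

Suppose this fails. Passing to a subsequence, there are pairwise disjoint $0\le e_i\le u$ with $\|e_i\|\ge\delta>0$. A finite sum of disjoint positive elements is their supremum, so $\sum_{i\le N}e_i\le u$ for all $N$. From $|c_i|e_i\le|\sum_{l\le N}c_le_l|\le\max_l|c_l|\,u$ we get
$$\delta\max_i|c_i|\le\Big\|\sum_{i\le N}c_ie_i\Big\|\le\|u\|\max_i|c_i| .$$
So $X$ contains uniform copies of $\ell^\infty_N$, and the cascade example applies. Given $n$, take $N=2^n$, index $e_1,\dots,e_N$ by $P\in\mathcal D_n$, use the families (3), and take all $\alpha_{Q,P}=1$. For $x\in P$ the $P$-coordinate of $\big(\sum_{Q\in S_P}\mathbf 1_Q\big)^{1/q}$ is $(n+1)^{1/q}$. So at every $x\in[0,1)$ the left side of (5) has norm at least $\delta(n+1)^{1/q}$ in $X$. On the right, $\sup_{Q\in S_P}\mathbf 1_Q=\mathbf 1_{[0,1)}$ for each $P$, and the norm is at most $\|u\|$. Lemma 1 gives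
$$\delta(n+1)^{1/q}\le K\|u\|\qquad\text{for all }n,$$
a contradiction. Hence $X$ is Dedekind complete.

## Sparse domination of scalar martingale transforms

In this section $f:[0,1)\to\mathbb R$ is constant on the intervals of $\mathcal D_n$, $n\ge1$, and $\eta_0,\dots,\eta_n$ are signs. We localize (2). For a dyadic $I$ of level $k<n$ put $\eta_I=\eta_{k+1}$ and
$$D_If=\sum_{J\text{ child of }I}\langle f\rangle_J\mathbf 1_J-\langle f\rangle_I\mathbf 1_I,\qquad\text{so that}\qquad Tf=\eta_0\langle f\rangle_{[0,1)}+\sum_I\eta_ID_If .$$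
All dyadic intervals now have level $\le n$, and those indexing $D_I$ have level $<n$. For $Q'\subsetneq Q$ let
$$T_{Q,Q'}f=\sum_{Q'\subsetneq I\subseteq Q}\eta_ID_If,$$
which is constant on $Q'$.

**Weak type inequality.** *Let $Q$ be dyadic, $a=\langle|f|\rangle_Q$, $\lambda>0$. The union $U_\lambda$ of all $Q'\subsetneq Q$ with $|T_{Q,Q'}f|>\lambda$ on $Q'$ satisfies*
$$|U_\lambda|\le9a|Q|/\lambda.\tag{8}$$

*Proof.* If $\lambda\le a$, then $|U_\lambda|\le|Q|\le a|Q|/\lambda$. Let $\lambda>a$.

**Calderón–Zygmund decomposition.** We split $f$ into a bounded part and a cancelling part. Let $\mathcal R$ be the set of maximal dyadic $R\subsetneq Q$ with $\langle|f|\rangle_R>\lambda$, and $\Omega=\bigcup\mathcal R$. The $R$ are disjoint, so $|\Omega|\le\frac1\lambda\int_\Omega|f|\le a|Q|/\lambda$. On $Q$ put $h=f$ off $\Omega$, $h=\langle f\rangle_R$ on $R\in\mathcal R$, and $b=f-h$.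

**Bound for $h$.** Let $x\in Q\setminus\Omega$ and $x\in P\in\mathcal D_n$. If $P\subsetneq Q$, then $|f(x)|=\langle|f|\rangle_P\le\lambda$, since otherwise $P$ would lie in some $R$. If $P=Q$, then $|f(x)|=a<\lambda$. On $R\in\mathcal R$ with parent $\hat R\subseteq Q$, $|h|\le\langle|f|\rangle_R\le2\langle|f|\rangle_{\hat R}\le2\lambda$, by maximality of $R$, or by $a<\lambda$ if $\hat R=Q$. So $|h|\le2\lambda$ on $Q$. Also $\int_Q|h|\le\int_Q|f|=a|Q|$.

**Cancellation of $b$.** Let $I\subseteq Q$ be contained in no $R\in\mathcal R$, and let $J$ be a child of $I$. If $J$ were strictly contained in some $R$, then $R$ would contain the parent $I$ of $J$. So $J$ contains or is disjoint from each $R$. Since $\int_Rb=0$ and $b=0$ off $\Omega$, we get $\int_Jb=0$, and adding the two children, $\int_Ib=0$. Thus $D_Ib=0$.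

**Passing from $f$ to $h$.** If $x\in Q'\setminus\Omega$ with $Q'\subsetneq Q$, every $I$ with $Q'\subsetneq I\subseteq Q$ contains $x\notin\Omega$, so it lies in no $R$. Hence $T_{Q,Q'}f(x)=T_{Q,Q'}h(x)$.

**$L^2$ bound for $h$.** For $x\in Q$ the numbers $T_{Q,Q'}h(x)$, with $Q'\ni x$ shrinking, are the values of a martingale on $Q$ with final value $\sum_{I\subseteq Q}\eta_ID_Ih$. By Doob's $L^2$ maximal inequality and orthogonality of the $D_Ih$,
$$\int_Q\sup_{x\in Q'\subsetneq Q}|T_{Q,Q'}h(x)|^2dx\le4\sum_{I\subseteq Q}\|D_Ih\|_{L^2}^2\le4\int_Q|h|^2\le4\cdot2\lambda\int_Q|h|\le8\lambda a|Q| .$$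
By Chebyshev, $|U_\lambda|\le|\Omega|+8\lambda a|Q|/\lambda^2\le9a|Q|/\lambda$. $\square$

**Lemma 3.** There are an absolute constant $c_1$ and a ½-sparse family $S$ of order $n$ (depending on $f,\eta$) with $|Tf|\le c_1\sum_{Q\in S}\langle|f|\rangle_Q\mathbf 1_Q$ on $[0,1)$.

*Proof.* Let $c=36$. For $Q$ of level $\le n$ let $T_Qf=\sum_{I\subseteq Q}\eta_ID_If$ (so $T_Qf=0$ if $Q$ has level $n$) and $a=\langle|f|\rangle_Q$.

**Stopping intervals.** We choose the subintervals of $Q$ where control by $a$ is lost. If $a=0$, put $\mathcal B(Q)=\emptyset$; then $f=0$ on $Q$ and $T_Qf=0$. If $a>0$, let $\mathcal B(Q)$ be the set of maximal dyadic $Q'\subsetneq Q$ of level $\le n$ such that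
$$\langle|f|\rangle_{Q'}>4a\qquad\text{or}\qquad|T_{Q,Q'}f|>ca\ \text{ on }Q'.$$
The intervals with the first property cover at most $\frac1{4a}\int_Q|f|=\frac14|Q|$ (sum over the maximal ones). Those with the second cover at most $\frac9c|Q|=\frac14|Q|$ by (8). So $|\bigcup\mathcal B(Q)|\le\frac12|Q|$.

**Off the stopping intervals.** If $x\in Q\setminus\bigcup\mathcal B(Q)$, then $|T_Qf(x)|\le ca$. This is clear if $a=0$ or if $Q$ has level $n$. Otherwise the interval $P\in\mathcal D_n$ containing $x$ satisfies $P\subsetneq Q$ and lies in no member of $\mathcal B(Q)$, so it fails the second condition, and $T_{Q,P}f(x)=T_Qf(x)$.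

**On a stopping interval.** Let $x\in Q'\in\mathcal B(Q)$, and let $\hat Q'\subseteq Q$ be the parent of $Q'$. Split
$$T_Qf(x)=\sum_{\hat Q'\subsetneq I\subseteq Q}\eta_ID_If(x)+\eta_{\hat Q'}D_{\hat Q'}f(x)+T_{Q'}f(x).$$
If $\hat Q'\ne Q$, then by maximality $\hat Q'$ satisfies neither condition. If $\hat Q'=Q$, the first sum is empty and $\langle|f|\rangle_{\hat Q'}=a$. In both cases the first sum is at most $ca$ in modulus and $\langle|f|\rangle_{\hat Q'}\le4a$. Also $|D_{\hat Q'}f(x)|=|\langle f\rangle_{Q'}-\langle f\rangle_{\hat Q'}|\le\langle|f|\rangle_{Q'}+4a$. Hence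
$$|T_Qf(x)|\le(c+4)\langle|f|\rangle_Q+\langle|f|\rangle_{Q'}+|T_{Q'}f(x)|.\tag{9}$$

**The family.** Let $S$ be the smallest family containing $[0,1)$ and containing $\mathcal B(Q)$ whenever it contains $Q$. It is finite, since levels are $\le n$. Put $F_Q=Q\setminus\bigcup\mathcal B(Q)$, so $|F_Q|\ge\frac12|Q|$. The $F_Q$ are disjoint: if one of two members of $S$ is generated from the other, say $Q''$ from $Q$, then $Q''$ lies in a member of $\mathcal B(Q)$ and misses $F_Q$. Otherwise they lie in different members of some $\mathcal B(Q)$ and are disjoint.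

**Iterating.** Fix $x$, and let $Q_0=[0,1)$, $Q_{i+1}\in\mathcal B(Q_i)$ with $x\in Q_{i+1}$, until $x\in F_{Q_r}$. Applying (9) $r$ times and then $|T_{Q_r}f(x)|\le c\langle|f|\rangle_{Q_r}$,
$$|T_{[0,1)}f(x)|\le\sum_{i<r}\big((c+4)\langle|f|\rangle_{Q_i}+\langle|f|\rangle_{Q_{i+1}}\big)+c\langle|f|\rangle_{Q_r}\le(c+5)\sum_{Q\in S}\langle|f|\rangle_Q\mathbf 1_Q(x).$$
Adding $|\eta_0\langle f\rangle_{[0,1)}|\le\langle|f|\rangle_{[0,1)}$, with $[0,1)\in S$, gives the claim with $c_1=c+6=42$. $\square$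

## Proof of Theorem 1: from disjoint spans to all of $X$

We verify the condition in Maurey's reduction for the given $p$. For $n=0$ we have $|Tf|=|f|$, so let $n\ge1$.

**Case A: $f=\sum_jf_je_j$ with $e_1,\dots,e_N$ nonzero, positive, pairwise disjoint.** Here the pieces are put together. We have $Tf=\sum_j(Tf_j)e_j$. Let $S_j$ be the family from Lemma 3 for $f_j$, and $\alpha_{Q,j}=\langle|f_j|\rangle_Q$. By Lemma 3, monotonicity and Lemma 2,
$$\|Tf\|_{L^p(X)}\le c_1\Big\|\Big(\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_*\le c_1B_qK^m\Big\|\Big(\sup_{Q\in S_j}\langle|f_j|\rangle_Q\mathbf 1_Q\Big)_j\Big\|_*.$$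
If $x\in Q$ and $|Q|=2^{-k}$, then $Q\subset(x-2^{-k},x+2^{-k})$, so $\langle|f_j|\rangle_Q\le2A_{2^{-k}}|f_j|(x)$. By (H1) applied to $|f|=\sum_j|f_j|e_j$ and $J=\{2^{-k}:0\le k\le n\}$, the last norm is at most $2(1+C)\|f\|_{L^p(X)}$. Thus
$$\|Tf\|_{L^p(X)}\le\beta\|f\|_{L^p(X)},\qquad\beta=2c_1B_q(8C)^m(1+C).\tag{10}$$
Note that $\beta$ depends neither on $N$ nor on the $e_j$.

**Case B: general $f$ constant on the intervals of $\mathcal D_n$.** We approximate by Case A. Let $x_1,\dots,x_M$, $M=2^n$, be the values of $f$, and $u=\sum_i|x_i|$. We may assume $u\ne0$. Let $\delta>0$.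

*Simultaneous approximation.* $X$ is Dedekind complete and $|x_i|\le u$, so Freudenthal's theorem gives, for each $i$, pairwise disjoint components $p_{i,1},\dots,p_{i,r_i}$ of $u$ with $\sum_sp_{i,s}=u$, and $x_i'\in\operatorname{span}\{p_{i,s}\}_s$ with $|x_i-x_i'|\le\delta u$.

*Common refinement.* Let $e_1,\dots,e_N$ be the nonzero elements among the meets $p_{1,s_1}\wedge\dots\wedge p_{M,s_M}$. Two meets with different index tuples differ in some index $i$, so they lie below disjoint $p_{i,s}$ and are disjoint. In the Boolean algebra of components $\bigvee_{s'}p_{i',s'}=\sum_{s'}p_{i',s'}=u$, so by distributivity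
$$p_{i,s}=p_{i,s}\wedge\bigwedge_{i'\ne i}\bigvee_{s'}p_{i',s'}$$
is the join, hence the sum, of those $e_j$ that lie below it. So $x_i'\in\operatorname{span}\{e_j\}$ for all $i$.

*Passage to the limit.* Let $f'$ have the values $x_i'$ in place of $x_i$. Then $\|f-f'\|_{L^p(X)}\le\delta\|u\|$, and Case A applies to $f'$. By (2) and contractivity of the $E_k$, $T$ has norm at most $2n+1$ on $L^p([0,1);X)$. So
$$\|Tf\|\le\|Tf'\|+(2n+1)\delta\|u\|\le\beta\big(\|f\|+\delta\|u\|\big)+(2n+1)\delta\|u\| .$$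
Letting $\delta\to0$ with $n$ fixed gives $\|Tf\|_{L^p(X)}\le\beta\|f\|_{L^p(X)}$ with the $\beta$ of (10).

For $n=0$, where $\|Tf\|=\|f\|$, regard $f$ as constant on the intervals of $\mathcal D_1$: then $(E_1-E_0)f=0$, and the same $\beta$ works. So $X$ is UMD, and $\beta=c_qC^m(1+C)$ with $c_q=2c_1B_q8^m$. This proves Theorem 1, and with it Corollary 2. $\blacksquare$

## The dyadic martingale version

**Theorem 3.** Let $E_k$ be the conditional expectation on $[0,1)$ with respect to $\mathcal D_k$. If for some $1<p<\infty$ and some $1<q<\infty$ the dyadic martingale $q$-variations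
$$\sup_{0\le k_0<\dots<k_r\le n}\Big(\sum_i|E_{k_i}f-E_{k_{i+1}}f|^q\Big)^{1/q}$$
are bounded on $L^p([0,1);X)$ with constant $C$ uniformly in $n$, then $X$ is UMD.

*Proof.* As before let $X$ be real and nonzero. Let $\|\cdot\|_*$ now be the norm (1) taken in $L^p([0,1);X)$. Only two places in the proof used the operators $A_t$.

**Replacing Lemma 1.** We prove the inequality between the outer terms of (5) with $K=4C+1$. Define $f_{\varepsilon,j}$ as before. Let $x\in Q\in S_j$ with $Q$ of level $k\ge1$. Then $(E_k-E_{k-1})f_{\varepsilon,j}(x)$ is the mean over $Q$ minus the mean over the parent of $Q$, and both intervals contain $F_{Q,j}$. So the coefficient of $\varepsilon_Q$ is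
$$\alpha_{Q,j}|F_{Q,j}|\Big(\frac1{|Q|}-\frac1{2|Q|}\Big)\ge\frac{\alpha_{Q,j}}4 .$$
As in Lemma 1, $\mathbb E|(E_k-E_{k-1})f_{\varepsilon,j}(x)|\ge\alpha_{Q,j}/4$. Summing over $1\le k\le n$, using $\big(\sum_{k=1}^n|(E_k-E_{k-1})f|^q\big)^{1/q}\le$ the $q$-variation of $f$, and averaging over $\varepsilon$, we see that the part of $\big(\sum_Q\alpha_{Q,j}^q\mathbf 1_Q\big)^{1/q}$ from levels $\ge1$ has $\|\cdot\|_*$ at most $4C\|(\sup_Q\alpha_{Q,j}\mathbf 1_Q)_j\|_*$. The level-$0$ term, present if $[0,1)\in S_j$, is at most $\sup_Q\alpha_{Q,j}\mathbf 1_Q$. Since $(s^q+t^q)^{1/q}\le s+t$ for $s,t\ge0$, the claim follows. Lemma 2, the proof of Dedekind completeness and Case A use only the outer inequality of (5), so they hold with this $K$.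

**Replacing (H1).** For $Q\in S_j$ we have $\langle|f_j|\rangle_Q\mathbf 1_Q\le\sup_{k\le n}E_k|f_j|$. Moreover
$$\sup_{k\le n}E_k|f|\le E_0|f|+(q\text{-variation of }|f|),$$
because $|E_k|f|-E_0|f||$ is one term of a variation. The right side has norm at most $(1+C)\|f\|$. So Case A holds with $\beta=c_1B_q(4C+1)^m(1+C)$. Lemma 3 concerns scalar functions and does not involve $A_t$, and Case B is unchanged. Hence $X$ is UMD. $\square$
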